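\title{Reversed and doubled blocks in the enumeration polynomial of Monotone Triangles}

\begin{abstract}
The number of Monotone Triangles with bottom row $b_1<\cdots<b_N$ is given by a polynomial $\alpha(b_1,\dots,b_N)$, and $\alpha(1,2,\dots,n)=A_n$ is the number of $n\times n$ alternating sign matrices. We prove a conjecture posed by Riegler: if a block of consecutive entries of $(1,2,\dots,n)$ is reversed and each of its entries is duplicated, then $\alpha$ still takes the value $A_n$ at the resulting sequence. The proof is self-contained. It realizes $\alpha$ as the value at $(1,\dots,1)$ of products in a shuffle algebra of symmetric functions. These products satisfy a vanishing condition on triples of variables which, together with a degree bound, is rigid enough to force the required identities. The method also gives a multivariate form of the identity, a refinement by the top entry, and an evaluation in which the block is replaced by an arbitrary sequence of the same length with the same range of values.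
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Monotone Triangle} of size $N$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le N}$ such that
\[
a_{i,j}<a_{i,j+1},\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}
\]
whenever the entries exist. Rows increase strictly, and each row interlaces weakly with the row below it, as in
\[
\begin{array}{ccccccc}
&&&2&&&\\
&&2&&3&&\\
&1&&3&&4&\\
1&&2&&3&&4
\end{array}
\]
The \emph{bottom row} is $(a_{N,1},\dots,a_{N,N})$ and the \emph{top entry} is $a_{1,1}$. For $\mathbf b=(b_1,\dots,b_N)$ and $\mathbf l=(l_1,\dots,l_{N-1})$ write $\mathbf l\prec\mathbf b$ if $l_1<\cdots<l_{N-1}$ and $b_j\le l_j\le b_{j+1}$ for all $j$. Deleting the bottom row shows that the number $M(\mathbf b)$ of Monotone Triangles with bottom row $\mathbf b$ satisfies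
\begin{equation}\label{eq:count}
M(b_1)=1,\qquad M(\mathbf b)=\sum_{\mathbf l\prec\mathbf b}M(\mathbf l)\qquad(b_1<\cdots<b_N).
\end{equation}
For each $N$ there is a unique polynomial $\alpha(N;b_1,\dots,b_N)$ that agrees with $M$ on all strictly increasing integer sequences; it has degree $N-1$ in each variable. (Existence and uniqueness are proved in Proposition~\ref{prop:alpha}; the degree is not used.) We omit $N$, the length of the sequence, from the notation. Put
\[
A_n=\alpha(1,2,\dots,n).
\]
This is the number of $n\times n$ \emph{alternating sign matrices}, that is, matrices with entries in $\{0,1,-1\}$ whose row and column sums are $1$ and whose nonzero entries alternate in sign along each row and column: the $i$th row of the triangle lists the columns whose first $i$ entries sum to $1$. We do not need this interpretation below.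

A polynomial can be evaluated where it does not count anything by definition, and one may ask what it does there. From \eqref{eq:count} we get $\alpha(b_1,b_2)=b_2-b_1+1$; for $b_1>b_2$ this is minus the number of integers strictly between $b_2$ and $b_1$. For $N=3$ put $p=b_2-b_1$ and $q=b_3-b_2$. There are $(p+1)(q+1)$ pairs with $b_1\le l_1\le b_2\le l_2\le b_3$, the mean of $l_2-l_1$ over them is $(p+q)/2$, and the pair $l_1=l_2=b_2$ must be left out. Hence
\begin{equation}\label{eq:alpha3}
\alpha(b_1,b_2,b_3)=\tfrac12(p+1)(q+1)(p+q+2)-1 .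
\end{equation}
So $A_1=1$, $A_2=2$, $A_3=7$, and also $\alpha(1,1)=A_1$ and $\alpha(1,1,2)=\alpha(1,2,2)=A_2$: duplicating an entry of $(1,\dots,n)$ has not changed the value. There is a reason to expect this. If \eqref{eq:count} held for the row $(1,\dots,i,i,\dots,n)$ of length $n+1$, the only strictly increasing row of length $n$ that interlaces with it would be $(1,\dots,n)$, and the value would be $A_n$. The same reasoning predicts $\alpha(1,1,2,2)=0$, since three increasing entries do not fit into $\{1,2\}$, and this prediction is correct (Example~\ref{ex:1122}). So duplicating two entries in place destroys the value. It is known, on the other hand, that $\alpha(n,n,n-1,n-1,\dots,1,1)=A_n$ for all $n\ge1$: if all entries are duplicated and their order is reversed, the value is restored, although now no row interlaces at all once $n\ge2$.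

For $i\in\mathbb Z$ and $k\ge0$ let
\[
B_{i,k}=(i+k-1,\,i+k-1,\,i+k-2,\,i+k-2,\,\dots,\,i,\,i)
\]
be the sequence of length $2k$ obtained from $(i,i+1,\dots,i+k-1)$ by reversing it and duplicating each entry. The following statement was posed as a conjecture in \cite{Riegler}. It contains both observations above, as the cases $k=1$ and $k=n$.

\begin{theorem}\label{thm:main}
For $n\ge1$, $1\le k\le n$ and $1\le i\le n-k+1$,
\[
\alpha(1,\dots,i-1,\,B_{i,k},\,i+k,\dots,n)=A_n .
\]
\end{theorem}

For instance, $\alpha(2,2,1,1,3)=7$. Our proof does not use the known case $k=n$ and proves it anew. It gives more.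

\begin{theorem}\label{thm:more}
Let $\mathbf u,\mathbf v$ be arbitrary finite integer sequences.
\begin{enumerate}
\item[(a)] \emph{Refinement.} For each $m\ge0$ and $N\ge1$ there is a unique polynomial $\alpha^{(m)}(b_1,\dots,b_N)$ that, for strictly increasing $\mathbf b$, equals $\sum a_{1,1}^m$, summed over the Monotone Triangles with bottom row $\mathbf b$. For $n,k,i$ as in Theorem~\ref{thm:main},
\[
\alpha^{(m)}(1,\dots,i-1,\,B_{i,k},\,i+k,\dots,n)=\sum_r r^mA_{n,r},
\]
where $A_{n,r}$ is the number of Monotone Triangles with bottom row $(1,\dots,n)$ and top entry $r$.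
\item[(b)] \emph{Sliding.} For $i\in\mathbb Z$ and $k\ge0$, $\ \alpha(\mathbf u,B_{i,k},i+k,\mathbf v)=\alpha(\mathbf u,i,B_{i+1,k},\mathbf v)$.
\item[(c)] \emph{Windows.} Let $k\ge1$, $i\in\mathbb Z$ and $I=\{i,\dots,i+k-1\}$. If $\mathbf w\in I^{2k+1}$, then $\alpha(\mathbf u,\mathbf w,\mathbf v)=0$. If $\mathbf w\in I^{2k}$, then $\lambda(\mathbf w)=\alpha(\mathbf w)/A_k$ is an integer and $\alpha(\mathbf u,\mathbf w,\mathbf v)=\lambda(\mathbf w)\,\alpha(\mathbf u,B_{i,k},\mathbf v)$. In particular, for $\mathbf w\in I^{2k}$ and $1\le i\le n-k+1$,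
\[
\alpha(1,\dots,i-1,\,\mathbf w,\,i+k,\dots,n)=A_n\cdot\frac{\alpha(\mathbf w)}{A_k}.
\]
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $m=0$ of part (a). Part (c) says that, as far as $\alpha$ can see, $B_{i,k}$ is up to an integer factor the only sequence of length $2k$ in a window of $k$ consecutive integers.

The method is to replace the number $\alpha(\mathbf b)$ by a symmetric Laurent polynomial $[\mathbf b]$ in $N$ variables, defined for all $\mathbf b\in\mathbb Z^N$, with three properties. First, $[\mathbf b]$ is a product $[b_1]*\cdots*[b_N]$ in an associative algebra (Section~\ref{sec:algebra}), so a relation between short sequences persists inside longer ones. Second, setting one variable equal to $1$ performs one step of the recursion \eqref{eq:count}, and $[\mathbf b](1,\dots,1)=\alpha(\mathbf b)$ for all $\mathbf b$ (Section~\ref{sec:count}). Third, $[\mathbf b]$ has bounded degree and vanishes on certain triples of variables, and few polynomials do both (Section~\ref{sec:wheel}). In Section~\ref{sec:block} we show that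 setting a variable equal to $1$ turns a block of size $k$ into a block of size $k-1$; this gives the multivariate identity of Theorem~\ref{thm:multi}, from which Theorem~\ref{thm:main} follows. Section~\ref{sec:windows} determines the relevant space of polynomials in the borderline case (Theorem~\ref{thm:class}) and deduces Theorem~\ref{thm:more}(c).

\section{A shuffle algebra}\label{sec:algebra}

We look for symmetric functions $[b_1,\dots,b_N]$ such that the substitution $x_N=1$ mimics \eqref{eq:count}. For $N=1$ take $[b]=x^b$. For $N=2$ we want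
\[
[b_1,b_2](x,1)=x^{b_1}+\cdots+x^{b_2}=x^{b_1}\cdot\frac1{1-x}+x^{b_2}\cdot\frac{x}{x-1},
\]
and the right-hand form makes sense for all $b_1,b_2$. It suggests $[b_1,b_2]=x^{b_1}y^{b_2}\omega(x,y)+y^{b_1}x^{b_2}\omega(y,x)$ with a kernel satisfying $\omega(x,1)=\frac1{1-x}$ and $\omega(1,x)=\frac x{x-1}$. The kernel we use is
\[
\omega(x,y)=\frac{1-x+xy}{y-x}.
\]
It is the unique solution of the two linear equations $[0,0]=1$ and $[1,0]=-(1-x)(1-y)$ for $\omega(x,y)$ and $\omega(y,x)$; Section~\ref{sec:count} shows that these equations are what removes the rows with a repeated entry.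

For symmetric rational functions $P$ in $a$ variables and $Q$ in $b$ variables over $\mathbb Q$, define
\[
(P*Q)(x_1,\dots,x_{a+b})=\sum_{A\sqcup B}P(x_A)\,Q(x_B)\,\omega_{A,B},\qquad \omega_{A,B}=\prod_{i\in A,\;j\in B}\omega(x_i,x_j),
\]
where the sum is over all partitions $A\sqcup B=\{1,\dots,a+b\}$ with $|A|=a$, and $x_A$ denotes the variables with index in $A$. A permutation of the variables permutes the terms, so $P*Q$ is symmetric. The product is bilinear, its unit is the constant $1$ in zero variables, and it is associative because both bracketings of $P*Q*R$ equal $\sum_{A\sqcup B\sqcup C}P(x_A)Q(x_B)R(x_C)\,\omega_{A,B}\,\omega_{A,C}\,\omega_{B,C}$. For functions $h_1,\dots,h_N$ of one variable the iterated product is a sum over ordered partitions into singletons: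
\begin{equation}\label{eq:perm}
h_1*\cdots*h_N=\sum_{\sigma\in S_N}\ \prod_{p}h_p(x_{\sigma(p)})\prod_{p<q}\omega(x_{\sigma(p)},x_{\sigma(q)}).
\end{equation}
A term of \eqref{eq:perm} is an ordering of the variables, and it contains the factor $\omega(x_i,x_j)$ exactly when $x_i$ comes before $x_j$. For $\mathbf b\in\mathbb Z^N$ the \emph{word} of $\mathbf b$ is
\[
[\mathbf b]=[b_1,\dots,b_N]=[b_1]*\cdots*[b_N],\qquad [m]=x^m,
\]
and the $b_p$ are its \emph{letters}. By associativity $[\mathbf u]*[\mathbf v]=[\mathbf u,\mathbf v]$.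

\begin{lemma}\label{lem:basic}
Let $\mathbf b\in\mathbb Z^N$.
\begin{enumerate}
\item[(a)] \emph{Shift.} For a function $r$ of one variable, $(rh_1)*\cdots*(rh_N)=\prod_jr(x_j)\cdot(h_1*\cdots*h_N)$. In particular the operator $\tau P=P\prod_jx_j$ satisfies $\tau[b_1,\dots,b_N]=[b_1+1,\dots,b_N+1]$.
\item[(b)] \emph{Degree.} If all letters lie in $\{0,\dots,d\}$, then $[\mathbf b]$ is a symmetric polynomial with integer coefficients, of degree at most $d$ in each variable. Every word is a Laurent polynomial.
\item[(c)] \emph{Reflection.} $[b_1,\dots,b_N](x_1^{-1},\dots,x_N^{-1})=[-b_N,\dots,-b_1](x_1,\dots,x_N)$.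
\item[(d)] \emph{Specialization.} If $c\in\{0,1\}$ and no $h_p$ has a pole at $c$, then $(h_1*\cdots*h_N)(x_1,\dots,x_{N-1},c)$ equals
\[
\sum_{j=1}^N h_j(c)\;\bigl(h_1\,\omega(\cdot,c)\bigr)*\cdots*\bigl(h_{j-1}\,\omega(\cdot,c)\bigr)*\bigl(h_{j+1}\,\omega(c,\cdot)\bigr)*\cdots*\bigl(h_N\,\omega(c,\cdot)\bigr),
\]
where
\[
\omega(x,1)=\frac1{1-x},\qquad\omega(1,x)=\frac x{x-1},\qquad\omega(x,0)=\frac{x-1}x,\qquad\omega(0,x)=\frac1x .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every term of \eqref{eq:perm} acquires the factor $\prod_jr(x_j)$.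

(b) Let $V=\prod_{p<q}(x_q-x_p)$. The denominator of the term $\sigma$ in \eqref{eq:perm} is $\operatorname{sgn}(\sigma)V$, so
\begin{equation}\label{eq:numerator}
[\mathbf b]\cdot V=\mathcal N_{\mathbf b},\qquad \mathcal N_{\mathbf b}=\sum_{\sigma}\operatorname{sgn}(\sigma)\prod_px_{\sigma(p)}^{b_p}\prod_{p<q}\bigl(1-x_{\sigma(p)}+x_{\sigma(p)}x_{\sigma(q)}\bigr).
\end{equation}
If the letters lie in $\{0,\dots,d\}$, then $\mathcal N_{\mathbf b}$ is an antisymmetric polynomial over $\mathbb Z$. It vanishes at $x_p=x_q$, so it is divisible by the primes $x_q-x_p$ of $\mathbb Z[x_1,\dots,x_N]$, which are pairwise non-associate, and hence by $V$. Each variable occurs linearly in $N-1$ of the factors $1-x_{\sigma(p)}+x_{\sigma(p)}x_{\sigma(q)}$, so $\mathcal N_{\mathbf b}$ has degree at most $d+N-1$ in it, while $V$ has degree exactly $N-1$. The last claim follows from (a).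

(c) Multiplying numerator and denominator by $xy$ gives $\omega(x^{-1},y^{-1})=\frac{xy-y+1}{x-y}=\omega(y,x)$. So inverting the variables in \eqref{eq:perm} negates the exponents and reverses each ordering.

(d) Group the terms of \eqref{eq:perm} by the position $j$ of $x_N$. A variable $x$ placed before $x_N$ receives the factor $\omega(x,x_N)$, a variable placed after it receives $\omega(x_N,x)$, and no factor has a pole along $x_N=c$.
\end{proof}

Words of length two in adjacent letters are computed directly. With denominators $y-x$, the numerators for $[0,0]$, $[0,1]$, $[1,0]$ are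
\begin{align*}
(1-x+xy)-(1-y+xy)&=y-x,\\
y(1-x+xy)-x(1-y+xy)&=(y-x)(1+xy),\\
x(1-x+xy)-y(1-y+xy)&=(y-x)(-1+x+y-xy).
\end{align*}
Shifting by $\tau^m$,
\begin{equation}\label{eq:two}
[m,m]=(xy)^m,\qquad[m,m+1]=(xy)^m(1+xy),\qquad[m+1,m]=-(xy)^m(1-x)(1-y),
\end{equation}
and the first two formulas give the relation
\begin{equation}\label{eq:rel}
[m,m+1]=[m,m]+[m+1,m+1].
\end{equation}

\section{Words count Monotone Triangles}\label{sec:count}

For a symmetric Laurent polynomial $P$ in $N\ge1$ variables let
\[
\delta P=P(x_1,\dots,x_{N-1},1).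
\]
Then $\delta\tau=\tau\delta$. By Lemma~\ref{lem:basic}(d), the substitution $x_N=1$ turns a letter $[m]$ into one of
\[
f_m=\frac{x^m}{1-x},\qquad g_m=\frac{x^{m+1}}{x-1},
\]
the lower and upper ends of a geometric sum. They satisfy
\begin{equation}\label{eq:fg}
f_r+g_s=\sum_{l=r}^sx^l\quad(r\le s),\qquad g_{m+1}-g_m=x^{m+1},\qquad g_m*f_m=[m,m].
\end{equation}
The third identity holds because $g_m*f_m=-[m+1,m]/\bigl((1-x)(1-y)\bigr)$ by Lemma~\ref{lem:basic}(a), and this is $(xy)^m$ by \eqref{eq:two}.

\begin{proposition}\label{prop:rec}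
If $N\ge2$ and $b_1<\cdots<b_N$, then $\delta[\mathbf b]=\sum_{\mathbf l\prec\mathbf b}[\mathbf l]$.
\end{proposition}

For $N=3$ the right side is the sum over all weakly interlacing pairs with the pair $(b_2,b_2)$ removed. By \eqref{eq:fg} it equals
\[
(f_{b_1}+g_{b_2})*(f_{b_2}+g_{b_3})-g_{b_2}*f_{b_2}=g_{b_2}*g_{b_3}+f_{b_1}*g_{b_3}+f_{b_1}*f_{b_2},
\]
and these are the three terms of Lemma~\ref{lem:basic}(d). The forbidden row cancels the one product in which a $g$ stands before an $f$. The general proof organizes this cancellation by inclusion--exclusion.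

\begin{proof}
A \emph{choice} $c$ assigns to each slot $s\in\{1,\dots,N-1\}$ one of the symbols $f$, $g$. Let $\Pi(c)=c_1*\cdots*c_{N-1}$, where $c_s=f_{b_s}$ if slot $s$ carries $f$ and $c_s=g_{b_{s+1}}$ if it carries $g$, and let $D(c)$ be the set of $i\in\{2,\dots,N-1\}$ such that slot $i-1$ carries $g$ and slot $i$ carries $f$. The choices with $D(c)=\emptyset$ are those of the form $f\cdots fg\cdots g$, so Lemma~\ref{lem:basic}(d) with $c=1$ reads
\[
\delta[\mathbf b]=\sum_{j=1}^Nf_{b_1}*\cdots*f_{b_{j-1}}*g_{b_{j+1}}*\cdots*g_{b_N}=\sum_{D(c)=\emptyset}\Pi(c).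
\]

Consider all $\mathbf l$ with $b_s\le l_s\le b_{s+1}$ for each $s$. Since $l_{i-1}\le b_i\le l_i$, such an $\mathbf l$ fails to be strictly increasing exactly when $l_{i-1}=l_i=b_i$ for some $i\in\{2,\dots,N-1\}$. For $S\subseteq\{2,\dots,N-1\}$ let $T_S$ be the sum of $[\mathbf l]$ over those $\mathbf l$ with $l_{i-1}=l_i=b_i$ for all $i\in S$. By inclusion--exclusion $\sum_{\mathbf l\prec\mathbf b}[\mathbf l]=\sum_S(-1)^{|S|}T_S$. We claim that
\[
T_S=\sum_{D(c)\supseteq S}\Pi(c)\qquad\text{for every }S.
\]
If $S$ contains $i$ and $i+1$, the left side is an empty sum because $b_i=l_i=b_{i+1}$ is impossible (here we use that $\mathbf b$ is strictly increasing), and the right side is empty because slot $i$ cannot carry both symbols. Otherwise $T_S$ is the product with $[b_i,b_i]=g_{b_i}*f_{b_i}$ in slots $i-1,i$ for each $i\in S$, and with $\sum_{l=b_s}^{b_{s+1}}x^l=f_{b_s}+g_{b_{s+1}}$ in every other slot $s$; expanding it gives the claim. Therefore $\Pi(c)$ occurs in $\sum_S(-1)^{|S|}T_S$ with coefficient $\sum_{S\subseteq D(c)}(-1)^{|S|}$, which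 is $1$ if $D(c)=\emptyset$ and $0$ otherwise.
\end{proof}

So words count triangles when $\mathbf b$ is increasing. To conclude that they compute $\alpha$ everywhere we need to know that their values depend polynomially on $\mathbf b$.

\begin{lemma}\label{lem:poly}
Expand $[\mathbf b](1+u_1,\dots,1+u_N)$ as a power series in $u$. Each coefficient is a polynomial function of $\mathbf b\in\mathbb Z^N$.
\end{lemma}

\begin{proof}
Since $(1+u)^b=\sum_j\binom bju^j$ for all $b\in\mathbb Z$ and $\binom bj$ is a polynomial in $b$, the coefficients of $\mathcal N_{\mathbf b}(1+u)$ are polynomials in $\mathbf b$. Let $H_e$ be the homogeneous part of degree $e$ of $[\mathbf b](1+u)$. The polynomial $V=\prod_{p<q}(u_q-u_p)$ is homogeneous of degree $\binom N2$, so by \eqref{eq:numerator} the product $VH_e$ is the part of degree $e+\binom N2$ of $\mathcal N_{\mathbf b}(1+u)$. Multiplication by $V$ is an injective linear map between finite-dimensional spaces of forms and does not depend on $\mathbf b$. A linear left inverse expresses the coefficients of $H_e$ as fixed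 linear combinations of coefficients of $\mathcal N_{\mathbf b}(1+u)$.
\end{proof}

\begin{proposition}\label{prop:alpha}
The polynomials $\alpha^{(m)}$ of Theorem~\ref{thm:more}(a) exist and are unique, and for all $\mathbf b\in\mathbb Z^N$
\[
\alpha^{(m)}(\mathbf b)=\Bigl(x\frac d{dx}\Bigr)^m[\mathbf b](x,1,\dots,1)\Big|_{x=1}.
\]
In particular $\alpha(\mathbf b)=\alpha^{(0)}(\mathbf b)=[\mathbf b](1,\dots,1)$ for all $\mathbf b\in\mathbb Z^N$.
\end{proposition}

\begin{proof}
For strictly increasing $\mathbf b$, applying Proposition~\ref{prop:rec} $N-1$ times gives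
\begin{equation}\label{eq:top}
[\mathbf b](x,1,\dots,1)=\sum x^{a_{1,1}},
\end{equation}
summed over the Monotone Triangles with bottom row $\mathbf b$. Hence the right side of the proposition equals $\sum a_{1,1}^m$ for such $\mathbf b$. It is a fixed linear combination of the derivatives of order at most $m$ at $x=1$, so it is a polynomial in $\mathbf b$ by Lemma~\ref{lem:poly}. For uniqueness, the strictly increasing sequences contain product sets $S_1\times\cdots\times S_N$ with all $|S_j|$ as large as we like, and a polynomial that vanishes on such a set, with $|S_j|$ exceeding its degree, is zero.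
\end{proof}

\begin{corollary}\label{cor:subst}
If $\sum_{\mathbf w}\lambda_{\mathbf w}[\mathbf w]=0$ is a linear relation between words of the same length, then $\sum_{\mathbf w}\lambda_{\mathbf w}\,\alpha(\mathbf u,\mathbf w,\mathbf v)=0$ for all integer sequences $\mathbf u,\mathbf v$.
\end{corollary}

\begin{proof}
Multiply by $[\mathbf u]$ on the left and $[\mathbf v]$ on the right and evaluate at $(1,\dots,1)$.
\end{proof}

\section{The wheel condition}\label{sec:wheel}

A word such as $[2,2,1,1,3]$ counts nothing by definition, and \eqref{eq:perm} has $N!$ terms. We need a way to see that two words are equal without expanding them. The degree bound places words in a finite-dimensional space; the zeros of $\omega$ cut this space down.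

Let $Ty=1-1/y$. Then $T^2y=\frac1{1-y}$ and $T^3y=y$, and $1-a+ab=0$ if and only if $b=Ta$. Thus $\omega(a,Ta)=0$, and the zeros of $\omega$ link the three points $y,Ty,T^2y$ in a cycle.

\begin{definition}
Let $K$ be a field of characteristic $0$, $N\ge1$ and $d\ge0$. A symmetric polynomial $P\in K[x_1,\dots,x_N]$ satisfies the \emph{wheel condition} if $N\le2$, or if $N\ge3$ and
\[
P(y,Ty,T^2y,x_4,\dots,x_N)=0\quad\text{in }K(y)[x_4,\dots,x_N],
\]
where $y$ is an indeterminate. Let $\mathcal W_{N,d}(K)$ be the space of symmetric polynomials over $K$ in $N$ variables that satisfy the wheel condition and have degree at most $d$ in each variable. Put $\mathcal W_{N,-1}(K)=0$ and $\mathcal W_{N,d}=\mathcal W_{N,d}(\mathbb Q)$.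
\end{definition}

\begin{lemma}\label{lem:wordwheel}
A word of length $N$ with letters in $\{0,\dots,d\}$ lies in $\mathcal W_{N,d}$.
\end{lemma}

\begin{proof}
The degree bound is Lemma~\ref{lem:basic}(b). Let $N\ge3$ and substitute $(y,Ty,T^2y,x_4,\dots,x_N)$ in \eqref{eq:perm}; these are distinct rational functions, so no denominator vanishes. A term is zero if $y$ comes before $Ty$, or $Ty$ before $T^2y$, or $T^2y$ before $y=T(T^2y)$. In a surviving term $y$ would come after $Ty$, which comes after $T^2y$, which comes after $y$. No ordering does this.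
\end{proof}

\subsection{The case $n=2$ by hand}\label{sec:example}

Theorem~\ref{thm:main} for $n=2$ asserts that $\alpha(2,2,1,1)=\alpha(1,1,2)=\alpha(1,2,2)=2$. The operator $\tau$ does not change values at $(1,\dots,1)$, so we study the words $[1,1,0,0]$, $[0,0,1]$, $[0,1,1]$, all of degree at most $1$ in each variable.

A symmetric polynomial of degree at most $1$ in each variable is a combination $\sum_ja_je_j$ of elementary symmetric polynomials. Since $a\cdot Ta=a-1$, at the point $(y,Ty,T^2y)$ we have $e_2=e_1-3$; also $e_3=y\cdot\frac{y-1}y\cdot\frac1{1-y}=-1$, and $e_1$ is not constant, having a pole at $y=0$. Hence $a_0+a_1e_1+a_2e_2+a_3e_3$ lies in $\mathcal W_{3,1}$ if and only if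
\begin{equation}\label{eq:w31}
a_1=-a_2,\qquad a_3=a_0-3a_2 .
\end{equation}
In particular an element of $\mathcal W_{3,1}$ is determined by its restriction $a_0+a_1(x_1+x_2)+a_2x_1x_2$ to $x_3=0$. At $x_3=0$ only the letters $0$ contribute to Lemma~\ref{lem:basic}(d), which gives
\[
[0,1,1](x_1,x_2,0)=[0,0]=1,\qquad[0,0,1](x_1,x_2,0)=x^{-1}*[0]+(1-x^{-1})*[0]=[0,0]=1 .
\]
So $a_0=1$, $a_1=a_2=0$, $a_3=1$ in both cases, and $[0,0,1]=[0,1,1]=1+x_1x_2x_3$.

In four variables, $\sum_{j\le4}a_je_j=\sum_{j\le3}(a_j+a_{j+1}x_4)\,e_j(x_1,x_2,x_3)$, so both $(a_0,\dots,a_3)$ and $(a_1,\dots,a_4)$ must satisfy \eqref{eq:w31}. The solutions are the multiples of $(2,-1,1,-1,2)$: the space $\mathcal W_{4,1}$ is spanned by $E=2-e_1+e_2-e_3+2e_4$, and $E(x_1,x_2,1,0)=1$. On the other side, setting $x_4=0$ in $[1,1,0,0]$ gives $(x-1)*(x-1)*\bigl(x^{-1}+1-x^{-1}\bigr)=(x-1)*(x-1)*[0]$, and setting $x_3=1$ in this leaves only the term of the last factor, $(-1)*(-1)=[0,0]=1$. Hence $[1,1,0,0]=E$. Setting $x_4=1$ replaces $a_j$ by $a_j+a_{j+1}$, and we obtain the chain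
\[
[1,1,0,0]\ \xrightarrow{\ \delta\ }\ 1+x_1x_2x_3=[0,0,1]=[0,1,1]\ \xrightarrow{\ \delta\ }\ 1+x_1x_2=[0,1]\ \xrightarrow{\ \delta^2\ }\ 2 .
\]
This proves the case $n=2$ and shows the two mechanisms of the general proof: the block slides past an adjacent letter, and $\delta$ lowers the size of the block by one. Both were obtained by comparing polynomials at $0$ and using that the space is small. In five variables it is zero: $(a_0,\dots,a_4)$ and $(a_1,\dots,a_5)$ would be $t$ and $s$ times $(2,-1,1,-1,2)$, so $-t=2s$ and $t=-s$, and $s=t=0$.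

\subsection{Vanishing in many variables}

The general statement is that $\mathcal W_{N,d}$ vanishes once $N\ge2d+3$. The tools are restriction and division.

\begin{lemma}\label{lem:peel}
Let $d\ge0$, $P\in\mathcal W_{N,d}(K)$ and $c\in K$.
\begin{enumerate}
\item[(a)] If $N\ge2$, then $P(x_1,\dots,x_{N-1},c)\in\mathcal W_{N-1,d}(K)$.
\item[(b)] If $P(x_1,\dots,x_{N-1},c)=0$, then $P=\prod_{j}(x_j-c)\cdot P'$ with $P'\in\mathcal W_{N,d-1}(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $N-1\ge3$, put $x_N=c$ in the wheel condition for $P$; otherwise there is no condition to check. (b) By symmetry each $x_j-c$ divides $P$, hence so does their product, and the quotient $P'$ is symmetric of degree at most $d-1$ in each variable (it is $0$ if $d=0$). For $N\ge3$ the product $\prod_j(x_j-c)$ is a nonzero element of the domain $K(y)[x_4,\dots,x_N]$ at $(y,Ty,T^2y,x_4,\dots,x_N)$, so $P'$ vanishes there.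
\end{proof}

\begin{proposition}\label{prop:vanish}
If $K$ has characteristic $0$, $d\ge-1$ and $N\ge2d+3$, then $\mathcal W_{N,d}(K)=0$.
\end{proposition}

\begin{proof}
We use induction on $d$, for all $K$ and $N$ at once; the case $d=-1$ is the convention. Let $d\ge0$ and $P\in\mathcal W_{N,d}(K)$, so $N\ge3$. The idea is to spend two variables on $y$ and $Ty$ and gain one degree in all the others. Regard $P$ as an element of $\mathcal W_{N,d}(K(y))$, the wheel condition being written with a new indeterminate. By Lemma~\ref{lem:peel}(a), used twice, $R=P(y,Ty,x_3,\dots,x_N)$ lies in $\mathcal W_{N-2,d}(K(y))$. The wheel condition for $P$ says that $R$ vanishes when one variable equals $T^2y$. By Lemma~\ref{lem:peel}(b), $R=\prod_{j\ge3}(x_j-T^2y)\cdot Q$ with $Q\in\mathcal W_{N-2,d-1}(K(y))$. As $N-2\ge2(d-1)+3$, induction gives $Q=0$, so $P(y,Ty,x_3,\dots,x_N)=0$.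

Thus $x_2-Tx_1$ divides $P$ over $K(x_1)$. The polynomial $1-x_1+x_1x_2$ is linear in $x_2$ with coprime coefficients $x_1$ and $1-x_1$; by Gauss's lemma it is irreducible and divides $P$ in $K[x_1,\dots,x_N]$. By symmetry all $1-x_p+x_px_q$ with $p\ne q$ divide $P$. They are distinct and have constant term $1$, so they are pairwise non-associate and their product divides $P$. The product has degree $2(N-1)>d$ in $x_1$, so $P=0$.
\end{proof}

We use the proposition in two forms.

\begin{corollary}\label{cor:vanish}
\begin{enumerate}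
\item[(a)] Let $k\ge1$. A word of length $2k+1$ whose letters lie in a set of $k$ consecutive integers is zero.
\item[(b)] Let $k\ge0$. Two elements of $\mathcal W_{2k+1,k}$ that agree at $x_{2k+1}=0$ are equal.
\end{enumerate}
\end{corollary}

\begin{proof}
Note that $2k+1=2(k-1)+3$, so $\mathcal W_{2k+1,k-1}=0$. In (a), a shift of the word lies in this space by Lemma~\ref{lem:wordwheel}. In (b), the difference is $\prod_jx_j$ times an element of this space by Lemma~\ref{lem:peel}(b).
\end{proof}

\begin{example}\label{ex:1122}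
For $k=1$ part (a) says $[m,m,m]=0$. Applying \eqref{eq:rel} to the middle letters gives $[1,1,2,2]=[1,1,1,2]+[1,2,2,2]=0$, so $\alpha(1,1,2,2)=0$, whereas $\alpha(2,2,1,1)=2$. The reversal in Theorem~\ref{thm:main} cannot be omitted.
\end{example}

\section{The doubled decreasing block}\label{sec:block}

Let $C_0=1$ and
\[
C_k=[k-1,k-1,\dots,1,1,0,0]\in\mathcal W_{2k,k-1}\qquad(k\ge1),
\]
so that $[B_{i,k}]=\tau^iC_k$. We first compute $\delta C_{k+1}$. It lies in $\mathcal W_{2k+1,k}$, where Corollary~\ref{cor:vanish}(b) applies, so it suffices to know $C_{k+1}$ with one variable equal to $1$ and another equal to $0$. The point $0$ is the convenient one because only the letters $0$ contribute to the specialization there.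

\begin{lemma}\label{lem:10}
For $k\ge0$, $\ C_{k+1}(x_1,\dots,x_{2k},1,0)=C_k(x_1,\dots,x_{2k})$. Consequently $C_k(1,0,1,0,\dots,1,0)=1$.
\end{lemma}

\begin{proof}
Put $\varphi_m=x^m\omega(x,0)=x^{m-1}(x-1)$. In Lemma~\ref{lem:basic}(d) with $c=0$ only the last two letters of $C_{k+1}$ contribute. In both terms the first $2k$ letters become $\varphi_k,\varphi_k,\dots,\varphi_1,\varphi_1$, and the remaining letter $0$ becomes $\omega(0,x)$ in one term and $\omega(x,0)$ in the other. These add up to $1$, so
\[
C_{k+1}(x_1,\dots,x_{2k+1},0)=\varphi_k*\varphi_k*\cdots*\varphi_1*\varphi_1*[0].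
\]
Now use Lemma~\ref{lem:basic}(d) with $c=1$. Since $\varphi_m(1)=0$, only the last factor contributes, and each $\varphi_m$ becomes $\varphi_m/(1-x)=-x^{m-1}$. There are $2k$ signs, so the result is $[k-1,k-1,\dots,0,0]=C_k$. The second claim follows by iteration.
\end{proof}

\begin{proposition}\label{prop:key}
For $k\ge0$, $\quad\delta C_{k+1}=[0]*\tau C_k=C_k*[k]$.
\end{proposition}

\begin{proof}
The polynomial $\delta C_{k+1}$ lies in $\mathcal W_{2k+1,k}$ by Lemma~\ref{lem:peel}(a), and $[0]*\tau C_k=[0,k,k,\dots,1,1]$ lies there by Lemma~\ref{lem:wordwheel}. At $x_{2k+1}=0$ the first equals $C_k$ by Lemma~\ref{lem:10}. In the second only the letter $0$ contributes, all other letters are multiplied by $\omega(0,x)=x^{-1}$, and the result is again $C_k$. Corollary~\ref{cor:vanish}(b) gives the first equality.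

The specialization of $C_k*[k]$ at $0$ does not collapse to a single word, so we obtain the second equality by reflection. By Lemma~\ref{lem:basic}(c), inverting all variables sends $C_{k+1}$ to $[0,0,-1,-1,\dots,-k,-k]=\tau^{-k}C_{k+1}$. The point $1$ is fixed by inversion, so $\delta C_{k+1}$ is sent to $\tau^{-k}\delta C_{k+1}$. The word $[0,k,k,\dots,1,1]$ is sent to $[-1,-1,\dots,-k,-k,0]=\tau^{-k}(C_k*[k])$. Inverting the variables in the first equality and applying $\tau^k$ gives $\delta C_{k+1}=C_k*[k]$.
\end{proof}

Applying $\tau^i$ to the second equality gives, for all $i\in\mathbb Z$ and $k\ge0$,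
\begin{equation}\label{eq:slide}
[B_{i,k},\,i+k]=[i,\,B_{i+1,k}].
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Apply Corollary~\ref{cor:subst} to \eqref{eq:slide}.
\end{proof}

For $0\le k\le n$ and $1\le i\le n-k+1$ let
\[
F_{n,k,i}=[1,\dots,i-1,\,B_{i,k},\,i+k,\dots,n],
\]
a word of length $n+k$. For $1\le i\le n-k$, multiplying \eqref{eq:slide} by $[1,\dots,i-1]$ on the left and $[i+k+1,\dots,n]$ on the right gives $F_{n,k,i}=F_{n,k,i+1}$. So $F_{n,k,i}$ does not depend on $i$, and we write
\[
F_{n,k}=F_{n,k,1}=[B_{1,k},\,k+1,\dots,n].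
\]
Then $F_{n,0}=[1,\dots,n]$, $F_{n,n}=[B_{1,n}]$ and $F_{n+1,k}=F_{n,k}*[n+1]$.

It remains to compute $\delta F_{n,k}$. The difficulty is that $\delta$ is not multiplicative, so the formula for $\delta C_k$ does not simply pass to $C_k$ times a tail. When one letter is appended, however, the error term does not depend on the letter, and it cancels in a difference.

\begin{lemma}\label{lem:diff}
For every word $P$ of length $N\ge1$ and $m\in\mathbb Z$,
\[
\delta\bigl(P*[m+1]\bigr)-\delta\bigl(P*[m]\bigr)=\delta P*[m+1].
\]
\end{lemma}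

\begin{proof}
In the sum defining $(P*[m])(x_1,\dots,x_{N+1})$, one variable $x_j$ is assigned to $[m]$. Put $x_{N+1}=1$. The term $j=N+1$ is $P\prod_i\omega(x_i,1)$. For $j\le N$ the variable $1$ is an argument of $P$ and contributes the factor $\omega(1,x_j)$, which turns $x_j^m$ into $g_m(x_j)$. Hence
\[
\delta(P*[m])=\delta P*g_m+P\prod_{i=1}^N\frac1{1-x_i},
\]
and the lemma follows from $g_{m+1}-g_m=x^{m+1}$.
\end{proof}

The lemma gives $\delta(P*[m+1])=\delta P*[m+1]$ whenever $P*[m]=0$. We therefore carry this vanishing along in the induction.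

\begin{proposition}\label{prop:descent}
For $1\le k\le n$, $\quad F_{n,k}*[n]=0$ and $\delta F_{n,k}=F_{n,k-1}$.
\end{proposition}

\begin{proof}
Fix $k$ and use induction on $n\ge k$. For $n=k$, the word $F_{k,k}*[k]=[B_{1,k},k]$ has length $2k+1$ and letters in $\{1,\dots,k\}$, so it is zero by Corollary~\ref{cor:vanish}(a). By Proposition~\ref{prop:key},
\[
\delta F_{k,k}=\tau\,\delta C_k=\tau\bigl(C_{k-1}*[k-1]\bigr)=[B_{1,k-1},k]=F_{k,k-1}.
\]
Assume both claims for $n$. By \eqref{eq:rel},
\[
F_{n+1,k}*[n+1]=F_{n,k}*[n+1,n+1]=F_{n,k}*[n]*[n+1]-F_{n,k}*[n]*[n]=0,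
\]
and by Lemma~\ref{lem:diff} with $P=F_{n,k}$ and $m=n$,
\[
\delta F_{n+1,k}=\delta\bigl(F_{n,k}*[n]\bigr)+\delta F_{n,k}*[n+1]=F_{n,k-1}*[n+1]=F_{n+1,k-1}.\qedhere
\]
\end{proof}

\begin{remark}
Both halves of the induction step use that the appended letter is $n+1$, the successor of the letter $n$ that annihilates $F_{n,k}$. Unlike sliding, the descent fails for other tails: $\alpha(1,1,3)=5$ by \eqref{eq:alpha3}, while $\alpha(1,3)=3$.
\end{remark}

\begin{theorem}[Multivariate form]\label{thm:multi}
For $0\le k\le n$ and $1\le i\le n-k+1$,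
\[
F_{n,k,i}(x_1,\dots,x_{n+k})=[n,n,n-1,n-1,\dots,1,1]\,(x_1,\dots,x_{n+k},\underbrace{1,\dots,1}_{n-k}).
\]
\end{theorem}

\begin{proof}
We have $F_{n,k,i}=F_{n,k}$, and $F_{n,k}=\delta^{\,n-k}F_{n,n}$ by Proposition~\ref{prop:descent}.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:more}(a)]
The polynomials $\alpha^{(m)}$ exist and are unique by Proposition~\ref{prop:alpha}. By Theorem~\ref{thm:multi}, the function $F_{n,k,i}(x,1,\dots,1)$ equals $[B_{1,n}](x,1,\dots,1)$ for every $k$ from $0$ to $n$. Comparing with $k=0$ and using \eqref{eq:top},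
\[
F_{n,k,i}(x,1,\dots,1)=[1,\dots,n](x,1,\dots,1)=\sum_rA_{n,r}\,x^r .
\]
Apply $(x\frac d{dx})^m$, put $x=1$ and use Proposition~\ref{prop:alpha}. This is Theorem~\ref{thm:more}(a), and $m=0$ gives Theorem~\ref{thm:main}, since $\sum_rA_{n,r}=A_n$.
\end{proof}

\section{The borderline case and arbitrary windows}\label{sec:windows}

Words of length $2k+1$ in a window of $k$ letters vanish. Words of length $2k$ lie, after a shift, in $\mathcal W_{2k,k-1}$, one variable short of the range of Proposition~\ref{prop:vanish}. For $k=2$ we found in Section~\ref{sec:example} that this space is a line spanned by $C_2$. The same holds for all $k$.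

\begin{theorem}\label{thm:class}
For $d\ge0$ the space $\mathcal W_{2d+2,d}$ of symmetric polynomials over $\mathbb Q$ in $2d+2$ variables that satisfy the wheel condition and have degree at most $d$ in each variable is one-dimensional, spanned by $C_{d+1}=[d,d,\dots,0,0]$. Hence the bound $N\ge2d+3$ in Proposition~\ref{prop:vanish} is sharp for every $d\ge0$.
\end{theorem}

Lemma~\ref{lem:10} suggests an induction through the restriction to $(\dots,1,0)$. For this the restriction must lower the degree, and it does so because $T$ maps $1$ to $0$ and $0$ to $\infty$: the wheel condition at the triple $(1,0,\infty)$ is the vanishing of a leading coefficient.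

\begin{proof}
The word $C_{d+1}$ lies in the space by Lemma~\ref{lem:wordwheel} and is nonzero by Lemma~\ref{lem:10}. We show by induction on $d$ that every $P\in\mathcal W_{2d+2,d}$ is a multiple of it. For $d=0$ the space consists of the constants, and $C_1=[0,0]=1$.

Let $d\ge1$. Write $P=\sum_{m\le d}p_m(x_1,x_2,x_4,\dots,x_{2d+2})\,x_3^m$. Multiplying the wheel condition by $(1-y)^d$ gives
\[
\sum_{m\le d}p_m(y,Ty,x_4,\dots,x_{2d+2})\,(1-y)^{d-m}=0 .
\]
No term has a pole at $y=1$, where $Ty=0$, and putting $y=1$ gives $p_d(1,0,x_4,\dots,x_{2d+2})=0$. So $P(1,0,x_3,\dots,x_{2d+2})$ has degree at most $d-1$ in $x_3$ and, by symmetry, in each variable. With Lemma~\ref{lem:peel}(a) we get $P(x_1,\dots,x_{2d},1,0)\in\mathcal W_{2d,d-1}$, and by induction it equals $cC_d$ for some $c\in\mathbb Q$. By Lemma~\ref{lem:10}, $P^\circ=P-cC_{d+1}$ satisfies $P^\circ(x_1,\dots,x_{2d},1,0)=0$.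

We now divide twice. The polynomial $P^\circ(x_1,\dots,x_{2d+1},0)\in\mathcal W_{2d+1,d}$ vanishes at $x_{2d+1}=1$, so by Lemma~\ref{lem:peel}(b) it is $\prod_j(x_j-1)$ times an element of $\mathcal W_{2d+1,d-1}$, and this space is zero by Proposition~\ref{prop:vanish}. Thus $P^\circ$ vanishes at $x_{2d+2}=0$, so it is $\prod_jx_j$ times an element of $\mathcal W_{2d+2,d-1}$, which is zero as well. Hence $P=cC_{d+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
If $\mathbf w\in I^{2k+1}$, then $[\mathbf w]=0$ by Corollary~\ref{cor:vanish}(a), and Corollary~\ref{cor:subst} gives the first claim.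

Let $\mathbf w\in I^{2k}$. Then $\tau^{-i}[\mathbf w]\in\mathcal W_{2k,k-1}$, so $\tau^{-i}[\mathbf w]=\lambda C_k$ with $\lambda\in\mathbb Q$ by Theorem~\ref{thm:class}. Evaluating at $(1,0,\dots,1,0)$ and using Lemma~\ref{lem:10} gives $\lambda=(\tau^{-i}[\mathbf w])(1,0,\dots,1,0)$, which is an integer because $\tau^{-i}[\mathbf w]$ has integer coefficients. Evaluating at $(1,\dots,1)$ gives $\alpha(\mathbf w)=\lambda\,\alpha(B_{1,k})=\lambda A_k$ by Theorem~\ref{thm:main} with $n=k$, so $\lambda=\lambda(\mathbf w)$. Corollary~\ref{cor:subst} applied to $[\mathbf w]=\lambda[B_{i,k}]$ gives the second claim, and the last formula follows from Theorem~\ref{thm:main}.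
\end{proof}

\begin{example}
The factor $\lambda$ can be zero, as $\lambda(1,1,2,2)=0$ by Example~\ref{ex:1122}, and it can be negative. For $\mathbf w=(2,1,1,2)$ we have $[1,0,0,1]=\lambda C_2$ and $C_2(x_1,x_2,1,0)=1$. Setting $x_4=0$ gives $(x-1)*(x^{-1}+1-x^{-1})*[0]=(x-1)*[0]*[0]$, and setting $x_3=1$ then gives $(-1)*\bigl(\frac x{x-1}+\frac1{1-x}\bigr)=-[0,0]=-1$. So $\lambda(2,1,1,2)=-1$, and $\alpha(2,1,1,2,3,\dots,n)=-A_n$ for $n\ge2$.
\end{example}

\begin{thebibliography}{9}
\bibitem{Riegler}
Lukas Riegler, \emph{Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem}, arXiv:1207.4437 (2012).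
\end{thebibliography}
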